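\title{Versal deformations of complexes need not be strictly perfect}

\begin{abstract}
Let $k$ be a field of characteristic $p>0$, let $G$ be a profinite group whose cohomology with coefficients in finite dimensional discrete $k[G]$-modules is finite dimensional, and let $V^\bullet$ be a bounded complex of pseudocompact $k[[G]]$-modules with finite dimensional cohomology. Bleher and Chinburg asked whether the versal deformation of $V^\bullet$ is represented by a bounded complex of $R[[G]]$-modules that are finitely generated and projective over the versal deformation ring $R$. We show that the answer is no. Over every field $k$ there are counterexamples in which $V^\bullet$ has exactly two non-zero cohomology groups, and these may lie in adjacent degrees. The groups are a congruence subgroup $H$ of $SL_2(\mathbb Z_p)$ and an amalgamated free pro-$p$ product of two copies of $H$. The obstruction is a cohomology class with coefficients in a Cohen ring $W$ of $k$ that survives under every embedding of $W$ into a representation finitely generated over $W$.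
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Deformations of complexes}

Fix a field $k$ of characteristic $p>0$ and a Cohen ring $W$ of $k$, that is, a complete discrete valuation ring with uniformizer $p$ and residue field $k$; when $k$ is perfect, $W=W(k)$ is the ring of Witt vectors. Put $W_n=W/p^nW$ and $\mathbb K=\operatorname{Frac}W$, a field of characteristic $0$. Let $\hat{\mathcal C}$ be the category of complete local commutative Noetherian $W$-algebras with residue field $k$; its morphisms are the continuous local $W$-algebra homomorphisms that induce the identity on $k$.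

Let $G$ be a profinite group and let $A$ be in $\hat{\mathcal C}$, with maximal ideal $\mathfrak m_A$. The completed group ring is $A[[G]]=\varprojlim (A/\mathfrak m_A^n)[G/U]$, where $U$ runs over the open normal subgroups of $G$. A \emph{pseudocompact} $A[[G]]$-module is a topological module that is an inverse limit of discrete modules of finite length; for $G=1$ one obtains the pseudocompact $A$-modules. Let $D^-(A[[G]])$ be the derived category of bounded above complexes of pseudocompact $A[[G]]$-modules, and let $\hat\otimes^{\mathbf L}_A$ be the completed derived tensor product over $A$. An object $M$ of $D^-(A[[G]])$ has \emph{finite pseudocompact $A$-tor dimension} if there is an integer $N$ such that $H^i(S\hat\otimes^{\mathbf L}_AM)=0$ for every pseudocompact $A$-module $S$ and every $i<N$. This condition takes the place of flatness over $A$.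

We say that $G$ satisfies the \emph{finiteness hypothesis} if $H^j(G,N)$ is finite dimensional over $k$ for every integer $j$ and every discrete $k[G]$-module $N$ of finite $k$-dimension. Assume this, and let $V^\bullet$ be a bounded object of $D^-(k[[G]])$ with finite dimensional cohomology groups. A \emph{quasi-lift} of $V^\bullet$ over $A$ is a pair $(M,\phi)$, where $M$ is an object of $D^-(A[[G]])$ of finite pseudocompact $A$-tor dimension and $\phi:k\hat\otimes^{\mathbf L}_AM\to V^\bullet$ is an isomorphism in $D^-(k[[G]])$. An isomorphism of quasi-lifts $(M,\phi)\to(M',\phi')$ is an isomorphism $f:M\to M'$ in $D^-(A[[G]])$ with $\phi'\circ(k\hat\otimes^{\mathbf L}_Af)=\phi$. A \emph{deformation} of $V^\bullet$ over $A$ is an isomorphism class of quasi-lifts, and $F(A)$ is the set of deformations over $A$. A morphism $\alpha:A\to A'$ sends the class of $(M,\phi)$ to the class of $(A'\hat\otimes^{\mathbf L}_{A,\alpha}M,\phi_\alpha)$, where $\phi_\alpha$ is $\phi$ composed with the natural isomorphism $k\hat\otimes^{\mathbf L}_{A'}(A'\hat\otimes^{\mathbf L}_AM)\cong k\hat\otimes^{\mathbf L}_AM$. This makes $F$ a functor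 on $\hat{\mathcal C}$.

It is known that $F$ has a versal deformation ring $R=R(G,V^\bullet)$ in $\hat{\mathcal C}$, unique up to non-canonical isomorphism, and a versal deformation $U(G,V^\bullet)\in F(R)$. Versality means that the morphism of functors $\operatorname{Hom}_{\hat{\mathcal C}}(R,-)\to F$, $\alpha\mapsto F(\alpha)(U(G,V^\bullet))$, is smooth and is bijective on the dual numbers $k[\epsilon]$. Smoothness for a surjection $A'\to A$ is the surjectivity of
\begin{equation}\label{eq:smooth}
\operatorname{Hom}_{\hat{\mathcal C}}(R,A')\longrightarrow \operatorname{Hom}_{\hat{\mathcal C}}(R,A)\times_{F(A)}F(A').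
\end{equation}
The only part of versality that we use is smoothness for the surjections $W_{n+1}\to W_n$.

\subsection{The question and the answer}

A deformation is an object of a derived category, and the complexes that represent it for general reasons are enormous: the terms of a projective resolution are direct summands of products of copies of $R[[G]]$. One would like a description by finitely many matrices, namely continuous homomorphisms $G\to GL_{r_i}(R)$ for finitely many degrees $i$, together with equivariant differentials. A \emph{strictly perfect} complex of $R$-modules is a bounded complex of finitely generated projective $R$-modules. We say that $U(G,V^\bullet)$ is \emph{represented} by a complex $P^\bullet$ of pseudocompact $R[[G]]$-modules if $P^\bullet\cong M$ in $D^-(R[[G]])$ for some, equivalently any, quasi-lift $(M,\phi)$ in the class $U(G,V^\bullet)$.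

\begin{quote}
\textbf{Question.} Is $U(G,V^\bullet)$ represented by a complex of $R[[G]]$-modules that is strictly perfect as a complex of $R$-modules, where $R=R(G,V^\bullet)$?
\end{quote}

The question comes from Bleher and Chinburg \cite{BC}, who state that the answer is not known in general, even when $V^\bullet$ has only two non-zero cohomology groups. The answer is known to be yes when $V^\bullet$ has only one non-zero cohomology group; Example~\ref{ex:one} recalls the reason. The simplest complexes with two cohomology groups also suggest a positive answer. Over $W_n$ they are glued from two copies of $W_n$ by a cohomology class, the class comes from a finite quotient of $G$, and a strictly perfect representative exists (Example~\ref{ex:finite}). One might therefore expect to obtain a representative over a complete ring by passing to the limit. The finite quotient, however, depends on $n$, and nothing bounds the ranks as $n$ grows.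

The answer to the Question is no. Let
\[
H=\ker\bigl(SL_2(\mathbb Z_p)\to SL_2(\mathbb Z/p^2)\bigr).
\]
The complex $k\oplus k[m]$ has trivial group action and zero differential; its cohomology is $k$ in degrees $0$ and $-m$.

\begin{theorem}\label{thm:A}
Let $k$ be any field of characteristic $p$, and let $V^\bullet=k\oplus k[2]$. Then $H$ satisfies the finiteness hypothesis, and $U(H,V^\bullet)$ is not represented by a complex of $R[[H]]$-modules that is strictly perfect over $R=R(H,V^\bullet)$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $k$ be any field of characteristic $p$. Let $1\ne u\in H$, let $D=\overline{\langle u\rangle}$, and let $G=H\amalg_DH$ be the amalgamated free pro-$p$ product, that is, the pushout in the category of pro-$p$ groups, with the same embedding of $D$ in both factors. Then $G$ satisfies the finiteness hypothesis, and $U(G,k\oplus k[1])$ is not represented by a complex of $R[[G]]$-modules that is strictly perfect over $R=R(G,k\oplus k[1])$.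
\end{theorem}

Theorem~\ref{thm:A} alone answers the Question; Theorem~\ref{thm:B} shows that the two cohomology groups may lie in adjacent degrees. We make no claim about which groups $G$ give a positive answer.

The ring $R$ is never computed. A strictly perfect representative of the versal deformation would specialize to a strictly perfect representative of every deformation over $W$, so it is enough to find one deformation over $W$ that has none. Section~\ref{sec:model} shows the obstruction in a model case, the Lie algebra $\mathfrak{sl}_2$. After the recollections of Section~\ref{sec:pc}, Section~\ref{sec:criterion} turns the obstruction into a necessary condition on the classes in $H^{m+1}(G,W)$. Section~\ref{sec:H} shows that $H$ behaves like $\mathfrak{sl}_2$ up to powers of $p$, and Sections~\ref{sec:A} and~\ref{sec:B} exhibit classes that violate the condition.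

\section{A model case: the Lie algebra $\mathfrak{sl}_2$}\label{sec:model}

Let $\mathcal A$ be an abelian category, let $T,T'$ be objects of $\mathcal A$, and let $m\ge1$. A morphism $\xi:T\to T'[m+1]$ in $D^-(\mathcal A)$ can be completed to a distinguished triangle
\begin{equation}\label{eq:tri}
T'[m]\xrightarrow{\ a\ }M\longrightarrow T\xrightarrow{\ \xi\ }T'[m+1],
\end{equation}
and $M$ is determined by $\xi$ up to non-unique isomorphism. The long exact sequence shows that $M$ has cohomology $T$ in degree $0$, $T'$ in degree $-m$, and $0$ elsewhere. The morphism $\xi$ records how the two groups are glued: the triangle splits if and only if $\xi=0$. The following observation constrains every complex that represents $M$.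

\begin{lemma}\label{lem:efface}
Let $Q^\bullet$ be a bounded above complex isomorphic to $M$ in $D^-(\mathcal A)$, and let $Y=\operatorname{coker}(Q^{-m-1}\to Q^{-m})$. Then there is a monomorphism $i:T'\to Y$ in $\mathcal A$ with $i[m+1]\circ\xi=0$.
\end{lemma}

\begin{proof}
The projection $Q^{-m}\to Y$ kills the boundaries, so it defines a chain map $\pi:Q^\bullet\to Y[m]$. The map $H^{-m}(\pi)$ is the inclusion of cycles modulo boundaries into $Q^{-m}$ modulo boundaries, a monomorphism. Fix an isomorphism $\psi:M\to Q^\bullet$. Since $\mathcal A\to D^-(\mathcal A)$ is fully faithful, the composite $\pi\psi a:T'[m]\to Y[m]$ equals $i[m]$ for a morphism $i$ of $\mathcal A$, namely $i=H^{-m}(\pi\psi a)$. The map $H^{-m}(a)$ is a monomorphism because $H^{-m-1}(T)=0$, so $i$ is a monomorphism. Consecutive maps in a distinguished triangle compose to zero, so $a[1]\circ\xi=0$, and therefore $i[m+1]\circ\xi=(\pi\psi)[1]\circ a[1]\circ\xi=0$.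
\end{proof}

If $Q^{-m}$ is small, then $Y$ is small, and $\xi$ is killed by an embedding of $T'$ into a small object. When all such embeddings split, this forces $\xi=0$. The following example shows this mechanism.

\begin{example}\label{ex:sl2}
Let $\mathfrak g=\mathfrak{sl}_2(\mathbb K)$ with basis $e,f,h$ and brackets $[e,f]=h$, $[h,e]=2e$, $[h,f]=-2f$. Let $\mathcal A$ be the category of all modules over the enveloping algebra $U(\mathfrak g)$, and let $T=T'=\mathbb K$ be the trivial module. The groups $\operatorname{Ext}^j_{U(\mathfrak g)}(\mathbb K,\mathbb K)$ are the cohomology groups of the Chevalley--Eilenberg complex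
\[
\mathbb K\xrightarrow{\ d^0\ }\mathfrak g^*\xrightarrow{\ d^1\ }(\Lambda^2\mathfrak g)^*\xrightarrow{\ d^2\ }(\Lambda^3\mathfrak g)^*,
\]
whose terms have dimensions $1,3,3,1$. Here $d^0=0$, and $d^1$ is up to sign the transpose of the bracket $\Lambda^2\mathfrak g\to\mathfrak g$. The bracket sends the basis $e\wedge f$, $h\wedge e$, $h\wedge f$ to the basis $h$, $2e$, $-2f$, so $d^1$ is bijective, and $d^2d^1=0$ gives $d^2=0$. Hence $\operatorname{Ext}^1=\operatorname{Ext}^2=0$ and $\operatorname{Ext}^3\cong\mathbb K$.

Take $m=2$, $\xi\ne0$ in $\operatorname{Ext}^3_{U(\mathfrak g)}(\mathbb K,\mathbb K)$, and $M$ as in \eqref{eq:tri}. Its cohomology is finite dimensional, but $M$ is not isomorphic to a bounded complex $Q^\bullet$ of finite dimensional representations. Otherwise Lemma~\ref{lem:efface} would give an embedding $i:\mathbb K\to Y$ into a finite dimensional representation with $i[3]\circ\xi=0$. By Weyl's theorem on complete reducibility there is $r:Y\to\mathbb K$ with $r\circ i=1$, and then $\xi=r[3]\circ i[3]\circ\xi=0$.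
\end{example}

To carry this over to deformations we need three things. Complete reducibility is a property of characteristic $0$, whereas $V^\bullet$ lives over $k$; so the analogue of $M$ must be a quasi-lift over $W$, and it must be a specialization of the versal deformation (Section~\ref{sec:criterion}). We need a profinite group whose representations on finitely generated $W$-modules become completely reducible over $\mathbb K$ (Section~\ref{sec:H}); over $W$ itself the splitting $r\circ i=1$ weakens to $r\circ i=p^a$. Consequently the class $\xi$ must be not only non-zero but non-torsion (Section~\ref{sec:A}).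

\section{Pseudocompact modules and continuous cohomology}\label{sec:pc}

Let $G$ be a profinite group and let $A$ be in $\hat{\mathcal C}$. We collect the standard facts that are used below. A pseudocompact $A$-module is \emph{topologically free} if it is a product of copies of $A$.

\medskip\noindent\textbf{(P1) The category.} Pseudocompact $A[[G]]$-modules with continuous homomorphisms form an abelian category with enough projectives. Projective objects are topologically free over $A$, and topologically free $A$-modules are projective among pseudocompact $A$-modules. The functor $k\hat\otimes_A-$ is right exact, and $k\hat\otimes_AN=0$ implies $N=0$ (Nakayama's lemma). If $X^\bullet$ is a bounded above complex of projectives, then $\operatorname{Hom}_{D^-(A[[G]])}(X^\bullet,Y^\bullet[j])=H^j\operatorname{Hom}^\bullet_{A[[G]]}(X^\bullet,Y^\bullet)$ for every bounded above $Y^\bullet$. In particular $\operatorname{Ext}^j_{A[[G]]}(N,N')=\operatorname{Hom}_{D^-(A[[G]])}(N,N'[j])$ for modules $N,N'$, and $\operatorname{Ext}^1$ classifies extensions.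

\medskip\noindent\textbf{(P2) Computing $\hat\otimes^{\mathbf L}_A$.} A bounded above acyclic complex of topologically free $A$-modules is contractible over $A$, so it stays acyclic under $S\hat\otimes_A-$. Applying this to the cone of a projective resolution $X^\bullet\to P^\bullet$, we see that $S\hat\otimes^{\mathbf L}_AP^\bullet=S\hat\otimes_AP^\bullet$ for every bounded above complex $P^\bullet$ of pseudocompact $A[[G]]$-modules whose terms are topologically free over $A$.

\medskip\noindent\textbf{(P3) Finitely generated modules.} Let $\mathcal F_A(G)$ be the category of pseudocompact $A[[G]]$-modules that are finitely generated over $A$. It is closed under subobjects, quotients and extensions. For $N$ in $\mathcal F_A(G)$, an $A$-linear surjection $A^r\to N$ is continuous, hence an epimorphism in the abelian category of pseudocompact $A$-modules, hence a topological quotient map. So $N$ has the $\mathfrak m_A$-adic topology. Three consequences: if $N$ is projective over $A$, it is topologically free of finite rank; every $A$-linear $G$-equivariant map between objects of $\mathcal F_A(G)$ is a morphism; and for $A=W$ we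 have $N=\varprojlim N/p^nN$, where $N/p^nN$ is discrete of finite length over $W$ and $G$ acts on it through a finite quotient.

\medskip\noindent\textbf{(P4) Cohomology.} For a pseudocompact $A[[G]]$-module $N$ put $H^j(G,N)=\operatorname{Ext}^j_{A[[G]]}(A,N)$, with $G$ acting trivially on $A$. The bar resolution of $A$ has the projective terms $A[[G^{j+1}]]$, and $\operatorname{Hom}_{A[[G]]}(A[[G^{j+1}]],N)$ is the group of continuous $G$-maps $G^{j+1}\to N$, or equivalently the group $C^j(G,N)$ of continuous maps $G^j\to N$. So $H^j(G,N)$ is the cohomology of continuous cochains; for discrete $N$ of finite length it is the usual cohomology of $G$. In degree $0$ it is $N^G$. In degree $1$ it is the group $\operatorname{Der}(G,N)$ of continuous derivations, that is, continuous maps $d$ with $d(gh)=d(g)+g\,d(h)$, modulo the principal derivations $g\mapsto(g-1)\nu$.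

\medskip\noindent\textbf{(P5) Towers.} If $(C_n^\bullet)_{n\ge1}$ is a tower of complexes of abelian groups with surjective transition maps, Milnor's sequence
\[
0\to{\varprojlim}^1H^{j-1}(C_n^\bullet)\to H^j(\varprojlim C_n^\bullet)\to\varprojlim H^j(C_n^\bullet)\to0
\]
is exact. On a tower of $W$-modules of finite length, ${\varprojlim}^1$ vanishes by the Mittag-Leffler condition; so $\varprojlim$ preserves exact sequences of such towers.

\begin{lemma}\label{lem:nak}
Let $C$ be in $D^-(A[[G]])$ and let $b$ be an integer with $H^i(k\hat\otimes^{\mathbf L}_AC)=0$ for $i>b$. Then $H^i(C)=0$ for $i>b$, and $k\hat\otimes_AH^b(C)\cong H^b(k\hat\otimes_A^{\mathbf L}C)$. In particular, $k\hat\otimes^{\mathbf L}_AC=0$ implies $C=0$.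
\end{lemma}

\begin{proof}
Let $c$ be an integer with $H^i(C)=0$ for $i>c$; one exists since $C$ is bounded above. Then $C$ is represented by a complex $X^\bullet$ of projectives that vanishes in degrees $>c$, and $H^c$ of both $X^\bullet$ and $k\hat\otimes_AX^\bullet$ is a cokernel. Right exactness gives $k\hat\otimes_AH^c(C)\cong H^c(k\hat\otimes^{\mathbf L}_AC)$. If $c>b$, the right side is zero, so $H^c(C)=0$ by Nakayama's lemma and $c$ can be lowered by one. After finitely many steps $c\le b$, and then $c=b$ is admissible.
\end{proof}

\begin{lemma}\label{lem:lim}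
Let $N$ be in $\mathcal F_W(G)$, and suppose that all $H^j(G,N/p^nN)$ have finite length over $W$. Then $H^j(G,N)=\varprojlim_nH^j(G,N/p^nN)$, naturally in $N$.
\end{lemma}

\begin{proof}
A continuous map from the profinite set $G^j$ to the discrete set $N/p^nN$ is locally constant with finitely many values, so it lifts to $N/p^{n+1}N$. Thus $C^\bullet(G,N)=\varprojlim C^\bullet(G,N/p^nN)$ with surjective transition maps, and (P5) applies.
\end{proof}

\begin{lemma}\label{lem:dev}
Let $\Gamma$ be a pro-$p$ group. Every discrete $W[\Gamma]$-module $N$ of finite length over $W$ has a finite filtration whose quotients are the trivial module $k$. Hence, if all $H^j(\Gamma,k)$ are finite dimensional, then all $H^j(\Gamma,N)$ have finite length over $W$, and $\Gamma$ satisfies the finiteness hypothesis.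
\end{lemma}

\begin{proof}
Let $N\ne0$ and choose $\nu\neq0$ in $N$ with $p\nu=0$. The orbit of $\nu$ is finite, so it spans a finite non-zero $\mathbb F_p$-vector space, on which $\Gamma$ acts through a finite $p$-group. The number of fixed points is divisible by $p$, so there is a fixed $\nu'\ne0$, and $W\nu'\cong k$ is a trivial submodule. Induct on the length of $N$. The second statement follows from the long exact cohomology sequences.
\end{proof}

\section{Deformations over $W$ and effaceable classes}\label{sec:criterion}

\subsection{One and two cohomology groups}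

\begin{example}\label{ex:one}
Suppose that $V^\bullet$ has a single non-zero cohomology group, of dimension $r$ and in degree $b$. Let $(M,\phi)$ be a quasi-lift over $A$, with $M$ represented by a bounded above complex $X^\bullet$ of projectives. By Lemma~\ref{lem:nak}, $k\hat\otimes_AH^b(X^\bullet)\cong H^b(V^\bullet)$, so there are cycles $z_1,\dots,z_r\in X^b$ whose classes reduce to a basis of $H^b(V^\bullet)$. They define a map $A^r[-b]\to X^\bullet$ of complexes of pseudocompact $A$-modules that becomes a quasi-isomorphism under $k\hat\otimes_A-$. By Lemma~\ref{lem:nak} for the trivial group, its cone is acyclic. So $M$ has cohomology only in degree $b$, and $M\cong H^b(M)[-b]$ with $H^b(M)$ free of rank $r$ over $A$. Every quasi-lift, the versal one included, is a representation of $G$ on $A^r$ placed in degree $b$.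
\end{example}

With two cohomology groups a gluing class appears. For $A$ in $\hat{\mathcal C}$, $m\ge1$ and $\xi\in H^{m+1}(G,A)=\operatorname{Hom}_{D^-(A[[G]])}(A,A[m+1])$, let $M_\xi$ be defined by the distinguished triangle
\begin{equation}\label{eq:Mxi}
A[m]\longrightarrow M_\xi\longrightarrow A\xrightarrow{\ \xi\ }A[m+1].
\end{equation}
For $m=0$ the same triangle would describe an extension of $A$ by $A$, which is free of rank $2$ over $A$ whatever $\xi$ is. For $m\ge1$ the finiteness of a representing complex is a condition on $\xi$. Over $W_n$ it always holds.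

\begin{example}\label{ex:finite}
Let $A=W_n$ and $\eta\in H^{m+1}(G,W_n)$. Then $M_\eta$ is isomorphic to a complex that is strictly perfect over $W_n$. Indeed, a cocycle $G^{m+2}\to W_n$ representing $\eta$ is locally constant, so it factors through a cocycle $c$ of a finite quotient $\Gamma=G/U$. Let $B^\bullet\to W_n$ be the bar resolution for $\Gamma$, with $B^{-j}=W_n[\Gamma^{j+1}]$, viewed as a complex of $W_n[[G]]$-modules. Then $c$ is a chain map $B^\bullet\to W_n[m+1]$. The bar resolution for $G$ maps to $B^\bullet$ compatibly with the augmentations, so $c$ represents $\eta$ in $D^-(W_n[[G]])$, and $M_\eta\cong Q^\bullet=\operatorname{Cone}(c)[-1]$. Here $Q^{-m}=B^{-m}\oplus W_n$ and $Q^i=B^i$ for $i\ne-m$. As $H^i(Q^\bullet)=0$ for $i<-m$, we may replace $Q^{-m}$ by $Y=\operatorname{coker}(Q^{-m-1}\to Q^{-m})$ and the lower terms by $0$. The module $Y$ is an extension of $d(B^{-m})\subset B^{-m+1}$ by $H^{-m}(Q^\bullet)\cong W_n$. The augmented complex $B^\bullet\to W_n$ is contractible over $W_n$, so $d(B^{-m})$ is a direct summand of $B^{-m+1}$ over $W_n$. Hence $d(B^{-m})$ and $Y$ are free of finite rank over $W_n$.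

If $\xi\in H^{m+1}(G,W)$ has image $\xi_n$ in $H^{m+1}(G,W_n)$, then reducing a cocycle modulo $p^n$ shows that $W_n\hat\otimes^{\mathbf L}_WM_\xi\cong M_{\xi_n}$. So every reduction of $M_\xi$ has a strictly perfect representative, and an obstruction for $M_\xi$ itself can be seen only over $W$.
\end{example}

From now on $M_\xi$ is taken over $A=W$. To make it a quasi-lift of a complex that does not depend on $\xi$, we take $\xi$ divisible by $p$.

\begin{lemma}\label{lem:quasilift}
Let $m\ge1$ and $\xi\in pH^{m+1}(G,W)$. There is an isomorphism $\phi$ such that $(M_\xi,\phi)$ is a quasi-lift of $k\oplus k[m]$ over $W$.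
\end{lemma}

\begin{proof}
For a pseudocompact $W$-module $S$, applying $S\hat\otimes^{\mathbf L}_W-$ to \eqref{eq:Mxi} gives a triangle $S[m]\to S\hat\otimes^{\mathbf L}_WM_\xi\to S\to S[m+1]$. So $H^i(S\hat\otimes^{\mathbf L}_WM_\xi)=0$ for $i<-m$, and $M_\xi$ has finite pseudocompact $W$-tor dimension. Write $\xi=\xi_0\circ p$ with $p:W\to W$ the multiplication map. Since $k\hat\otimes^{\mathbf L}_Wp=0$, we get $k\hat\otimes^{\mathbf L}_W\xi=0$. So the triangle for $S=k$ splits in $D^-(k[[G]])$, and $k\hat\otimes^{\mathbf L}_WM_\xi\cong k\oplus k[m]$.
\end{proof}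

\subsection{Specializing the versal deformation to $W$}

If \eqref{eq:smooth} were available for the surjection $W\to k$, it would say at once that every deformation over $W$ comes from the versal one. We deduce this from smoothness for $W_{n+1}\to W_n$ alone. These surjections give a homomorphism $\alpha:R\to W$ and an isomorphism modulo $p^n$ for each $n$. The difficulty is that the isomorphisms for different $n$ need not be compatible. The finiteness hypothesis makes the relevant $\operatorname{Hom}$ groups of finite length, and a Mittag-Leffler argument then produces a compatible system.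

\begin{proposition}\label{prop:spec}
Let $G$ satisfy the finiteness hypothesis, and let $V^\bullet$ be a bounded object of $D^-(k[[G]])$ with finite dimensional cohomology. Let $(M_R,\phi_R)$ be a quasi-lift in the class $U(G,V^\bullet)$, and let $(M,\phi)$ be a quasi-lift of $V^\bullet$ over $W$. Then there is $\alpha:R\to W$ in $\hat{\mathcal C}$ with $W\hat\otimes^{\mathbf L}_{R,\alpha}M_R\cong M$ in $D^-(W[[G]])$.
\end{proposition}

\begin{proof}
\emph{The homomorphism $\alpha$.} Let $\mu_n\in F(W_n)$ be the image of the class of $(M,\phi)$, and write $U=U(G,V^\bullet)$. The set $F(k)$ has one element, since a quasi-lift $(M_1,\phi_1)$ over $k$ is isomorphic to $(V^\bullet,\mathrm{id})$ via $\phi_1$. So the unique morphism $\alpha_1:R\to k$ satisfies $F(\alpha_1)(U)=\mu_1$. Given $\alpha_n:R\to W_n$ with $F(\alpha_n)(U)=\mu_n$, the pair $(\alpha_n,\mu_{n+1})$ lies in the fiber product \eqref{eq:smooth} for $W_{n+1}\to W_n$, so there is a lift $\alpha_{n+1}$ of $\alpha_n$ with $F(\alpha_{n+1})(U)=\mu_{n+1}$. Let $\alpha=\varprojlim\alpha_n$, and let $(M',\phi')$ be the base change of $(M_R,\phi_R)$ along $\alpha$. Then $(M',\phi')$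 and $(M,\phi)$ have the same image $\mu_n$ in $F(W_n)$ for every $n$.

Represent $M'$ and $M$ by bounded above complexes $X^\bullet$ and $Y^\bullet$ of projective pseudocompact $W[[G]]$-modules. The terms of $X^\bullet/p^n$ are projective over $W_n[[G]]$, so by (P1)
\[
E_n:=H^0\operatorname{Hom}^\bullet_{W[[G]]}(X^\bullet,Y^\bullet/p^n)=\operatorname{Hom}_{D^-(W_n[[G]])}(X^\bullet/p^n,Y^\bullet/p^n).
\]
Let $\theta_1=\phi^{-1}\circ\phi'\in E_1$, an isomorphism, and let $\Theta_n\subset E_n$ be the set of elements with image $\theta_1$ in $E_1$. An isomorphism of quasi-lifts $X^\bullet/p^n\to Y^\bullet/p^n$ over $W_n$ reduces to $\theta_1$ by definition. So $\Theta_n$ is non-empty, and it is a coset of $K_n=\ker(E_n\to E_1)$.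

\emph{$E_n$ has finite length over $W$.} The terms of $Y^\bullet$ are topologically free over $W$, so $0\to Y^\bullet/p^{n-1}\xrightarrow{p}Y^\bullet/p^n\to Y^\bullet/p\to0$ is exact. Since the $X^i$ are projective, this gives an exact sequence $E_{n-1}\to E_n\to E_1$. By induction it suffices to show that $E_1\cong\operatorname{Hom}_{D^-(k[[G]])}(V^\bullet,V^\bullet)$ is finite dimensional. Using truncation triangles in each variable and induction on the number of non-zero cohomology groups, we are reduced to $\operatorname{Ext}^j_{k[[G]]}(N_1,N_2)$ for finite dimensional, hence discrete, modules $N_1,N_2$. If $B^\bullet$ is the bar resolution of $k$, then $\operatorname{Hom}_{k[[G]]}(B^i\otimes_kN_1,-)=\operatorname{Hom}_{k[[G]]}(B^i,\operatorname{Hom}_k(N_1,-))$ is exact, so $B^\bullet\otimes_kN_1$ is a projective resolution of $N_1$ and $\operatorname{Ext}^j_{k[[G]]}(N_1,N_2)=H^j(G,\operatorname{Hom}_k(N_1,N_2))$. This is finite dimensional by the finiteness hypothesis.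

\emph{A compatible system.} Fix $n$. For $s\ge n$ the image of $\Theta_s$ in $\Theta_n$ is a coset of the image of $K_s$ in $E_n$. These cosets decrease with $s$, and so do the submodules. The submodules stabilize because $E_n$ has finite length, and two nested cosets of the same submodule are equal. So the images stabilize to a non-empty set $\Theta_n'$. The map $\Theta'_{n+1}\to\Theta_n'$ is onto, since for large $s$ both sets are images of $\Theta_s$. Hence $\varprojlim\Theta_n\ne\emptyset$.

\emph{Passage to the limit.} We have $Y^i=\varprojlim Y^i/p^n$, so $\operatorname{Hom}^\bullet(X^\bullet,Y^\bullet)=\varprojlim\operatorname{Hom}^\bullet(X^\bullet,Y^\bullet/p^n)$, and the transition maps are surjective because the $X^i$ are projective. By (P5), $H^0\operatorname{Hom}^\bullet(X^\bullet,Y^\bullet)\to\varprojlim E_n$ is onto. So there is $\theta:M'\to M$ with $k\hat\otimes^{\mathbf L}_W\theta=\theta_1$. The cone $C$ of $\theta$ satisfies $k\hat\otimes^{\mathbf L}_WC=0$, hence $C=0$ by Lemma~\ref{lem:nak}, and $\theta$ is an isomorphism.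
\end{proof}

\subsection{The criterion}

\begin{definition}\label{def:eff}
A class $\xi\in H^j(G,W)$ is \emph{finitely effaceable} if there is an injective morphism $i:W\to Y$ in $\mathcal F_W(G)$, with $G$ acting trivially on $W$, such that $i_*\xi=0$ in $H^j(G,Y)$.
\end{definition}

The content of the definition is the finite generation of $Y$: by Lemma~\ref{lem:efface}, every class of degree at least $2$ is killed by an injection of $W$ into some pseudocompact module. Two kinds of classes are finitely effaceable for simple reasons. A torsion class is killed by $i=p^a:W\to W$. And if $0\to W\xrightarrow{i}Y\to N\to0$ is an extension in $\mathcal F_W(G)$ with class $e:N\to W[1]$, then $i[1]\circ e=0$, so $i$ kills every class that factors through a shift of $e$. A class that is not finitely effaceable must therefore be non-torsion, and one should look for it in a group with few extensions between finitely generated representations.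

\begin{proposition}\label{prop:crit}
Let $G$ satisfy the finiteness hypothesis, let $m\ge1$, and let $V^\bullet=k\oplus k[m]$. If $U(G,V^\bullet)$ is represented by a complex of $R[[G]]$-modules that is strictly perfect over $R=R(G,V^\bullet)$, then every class in $H^{m+1}(G,W)$ is finitely effaceable.
\end{proposition}

\begin{proof}
Let $P^\bullet$ be such a complex, let $\xi_0\in H^{m+1}(G,W)$, and put $\xi=p\xi_0$. By Lemma~\ref{lem:quasilift} and Proposition~\ref{prop:spec} there is $\alpha:R\to W$ with $W\hat\otimes^{\mathbf L}_{R,\alpha}P^\bullet\cong M_\xi$. The terms of $P^\bullet$ are topologically free of finite rank over $R$ by (P3). So by (P2) the left side is $Q^\bullet=W\hat\otimes_{R,\alpha}P^\bullet$, a bounded complex with terms in $\mathcal F_W(G)$. Lemma~\ref{lem:efface} gives an injection $i:W\to Y$ with $i_*\xi=0$, where $Y$ is a quotient of $Q^{-m}$ and so lies in $\mathcal F_W(G)$. Then $i\circ p:W\to Y$ is injective and $(i\circ p)_*\xi_0=i_*\xi=0$.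
\end{proof}

Both halves of strict perfectness enter: projectivity over $R$ lets the naive base change compute the derived one, and finite generation makes $Y$ finitely generated.

\section{The congruence subgroup $H$}\label{sec:H}

\subsection{Exponential and logarithm}

Let $\mathcal O$ be $\mathbb Z_p$ or $W$, and let $\mathcal B=M_r(\mathcal O)$. Let $v$ be the $p$-adic valuation. Since $v(i)\le v(i!)\le i-1$, a matrix $x\in p^j\mathcal B$ with $j\ge2$ satisfies $x^i/i!,\ x^i/i\in p^{ij-i+1}\mathcal B$, and $ij-i+1=j+(i-1)(j-1)$. So these terms tend to $0$, lie in $p^j\mathcal B$ for $i\ge1$, and lie in $p^{j+1}\mathcal B$ for $i\ge2$. It follows that $\exp$ and $\log$ converge on $p^j\mathcal B$ and $1+p^j\mathcal B$, and that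
\begin{equation}\label{eq:exp}
\exp x\equiv1+x \bmod p^{j+1}\mathcal B\qquad(x\in p^j\mathcal B,\ j\ge2).
\end{equation}
The identities of formal power series show that $\exp$ and $\log$ are mutually inverse continuous bijections between $p^j\mathcal B$ and $1+p^j\mathcal B$, that $\exp(ax)=\exp(x)^a$ and $\log(g^a)=a\log g$ for $a\in\mathbb Z$, and one has $\operatorname{tr}\log g=\log\det g$. The level $p^2$ makes these estimates valid for all $p$, including $p=2$. The next lemma recovers sum and bracket of matrices from the group law.

\begin{lemma}\label{lem:BCH}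
Let $x,y\in p^2\mathcal B$, $n\ge0$, $g=\exp(p^nx)$ and $h=\exp(p^ny)$. Then
\[
\log(gh)\equiv p^n(x+y)\bmod p^{2n}\mathcal B,\qquad\log(g^{-1}h^{-1}gh)\equiv p^{2n}[x,y]\bmod p^{3n}\mathcal B.
\]
\end{lemma}

\begin{proof}
We have $g-1=p^nx'$ with $x'=\sum_{i\ge1}p^{n(i-1)}x^i/i!\in p^2\mathcal B$ and $x'\equiv x\bmod p^n$; in the same way $h-1=p^ny'$ with $y'\in p^2\mathcal B$, $y'\equiv y\bmod p^n$. For $t\in p^2\mathcal B$ and $s\ge0$ we have $\log(1+p^st)=\sum_{i\ge1}(-1)^{i-1}p^{si}t^i/i\equiv p^st\bmod p^{2s}$. Now $gh=1+p^nt$ with $t=x'+y'+p^nx'y'\in p^2\mathcal B$ and $t\equiv x+y\bmod p^n$, which gives the first congruence. Next, $g^{-1}h^{-1}gh-1=g^{-1}h^{-1}(gh-hg)=p^{2n}t'$ with $t'=g^{-1}h^{-1}[x',y']\in p^2\mathcal B$. Since $g,h\equiv1\bmod p^n$, we have $t'\equiv[x,y]\bmod p^n$, and $\log(1+p^{2n}t')\equiv p^{2n}t'\bmod p^{4n}$ gives the second congruence.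
\end{proof}

\subsection{Cohomology with coefficients in $k$}

Put $L=p^2\mathfrak{sl}_2(\mathbb Z_p)$ and, for $c\ge0$, $H_c=\ker(SL_2(\mathbb Z_p)\to SL_2(\mathbb Z/p^{c+2}))$. Then $H_0=H$, and the $H_c$ are open normal subgroups that form a base of neighborhoods of $1$. Since $\operatorname{tr}\log g=\log\det g$ and $\log$ is injective on $1+p^2\mathbb Z_p$, the exponential is a bijection $p^cL\to H_c$. The group $H$ is torsion-free, because $g^a=1$ implies $a\log g=0$. The map $g\mapsto g-1\bmod p^{c+3}$ is a homomorphism from $H_c$ to $p^{c+2}M_2(\mathbb Z_p)/p^{c+3}M_2(\mathbb Z_p)$ with kernel $H_{c+1}$, and by \eqref{eq:exp} its image is the image of $p^cL$. So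
\begin{equation}\label{eq:graded}
H_c/H_{c+1}\cong p^cL/p^{c+1}L\cong\mathbb F_p^3,\qquad\exp x\mapsto x.
\end{equation}
In particular $|H/H_c|=p^{3c}$ and $H$ is a pro-$p$ group.

We recall Lazard's terminology. A \emph{$p$-valuation} on a group assigns to each $g\ne1$ a real number $\omega(g)>\frac1{p-1}$ such that, with $\omega(1)=\infty$,
\[
\omega(gh^{-1})\ge\min(\omega(g),\omega(h)),\qquad\omega([g,h])\ge\omega(g)+\omega(h),\qquad\omega(g^p)=\omega(g)+1 .
\]
For a complete $p$-valued group, an \emph{ordered basis} is a tuple $(g_1,\dots,g_r)$ such that $(a_1,\dots,a_r)\mapsto g_1^{a_1}\cdots g_r^{a_r}$ is a bijection from $\mathbb Z_p^r$ onto the group and $\omega(g_1^{a_1}\cdots g_r^{a_r})=\min_i(\omega(g_i)+v(a_i))$. The group is \emph{equi-$p$-valued} of rank $r$ if it has an ordered basis of $r$ elements with the same valuation. For such a group $\Gamma$, the algebra $H^*(\Gamma,\mathbb F_p)$ is the exterior algebra on $H^1(\Gamma,\mathbb F_p)$ \cite[Ch.~V, 2.5.7]{Lazard}.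

\begin{proposition}\label{prop:Hk}
We have $\dim_kH^i(H,k)=\binom3i$ for all $i\geq 0$. In particular, $H$ satisfies the finiteness hypothesis, and $H^i(H,N)$ has finite length over $W$ for every discrete $W[H]$-module $N$ of finite length over $W$.
\end{proposition}

\begin{proof}
For $1\ne g\in H$ let $\omega(g)=\max\{j:g\equiv1\bmod p^j\}$. Then $\omega(g)\ge2>\frac1{p-1}$. The first inequality in the definition holds because the $H_c$ are subgroups. The second follows from $g^{-1}h^{-1}gh-1=g^{-1}h^{-1}\bigl((g-1)(h-1)-(h-1)(g-1)\bigr)$; it says that $[H_b,H_c]\subset H_{b+c+2}$. By \eqref{eq:exp}, $\omega(\exp x)$ is the largest $j$ with $x\in p^jM_2(\mathbb Z_p)$, and $\exp(x)^p=\exp(px)$ gives $\omega(g^p)=\omega(g)+1$.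

Let $x_1,x_2,x_3$ be a $\mathbb Z_p$-basis of $L$ and $g_i=\exp x_i$, so that $\omega(g_i)=2$. For $a\in\mathbb Z_p^3$ write $g^a=g_1^{a_1}g_2^{a_2}g_3^{a_3}=\exp(a_1x_1)\exp(a_2x_2)\exp(a_3x_3)$. If $c=\min v(a_i)$, then $g^a\in H_c$ and its image under \eqref{eq:graded} is the non-zero class of $\sum a_ix_i$; so $\omega(g^a)=c+2$, as required. The map $a\mapsto g^a$ induces maps $(\mathbb Z/p^c)^3\to H/H_c$, and we show by induction on $c$ that they are onto. If $g\equiv g^a\bmod H_c$, then by \eqref{eq:graded} there is $b\in\mathbb Z_p^3$ with $g\equiv g^ag^{p^cb}\bmod H_{c+1}$; since $H_c/H_{c+1}$ is central in $H/H_{c+1}$, we have $g^ag^{p^cb}\equiv g^{a+p^cb}\bmod H_{c+1}$. Source and target both have $p^{3c}$ elements, so the maps are bijective, and so is their limit $\mathbb Z_p^3\to H$. Thus $H$ is equi-$p$-valued of rank $3$.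

The $p$-th powers in $H$ form the set $\exp(pL)=H_1$, and $H/H_1\cong\mathbb F_p^3$. So $H^1(H,\mathbb F_p)=\operatorname{Hom}(H/H_1,\mathbb F_p)$ has dimension $3$, and Lazard's theorem gives $\dim H^i(H,\mathbb F_p)=\binom3i$. Cohomology with discrete coefficients commutes with direct sums, so $H^i(H,k)=H^i(H,\mathbb F_p)\otimes_{\mathbb F_p}k$. The rest is Lemma~\ref{lem:dev}.
\end{proof}

\subsection{Complete reducibility over $\mathbb K$}

To apply Weyl's theorem we differentiate a representation $\rho:H\to GL_r(W)$. When $k$ is infinite, $W$ is not finitely generated over $\mathbb Z_p$, so we construct the derivative by hand as $\log\circ\rho\circ\exp$ and check with Lemma~\ref{lem:BCH} that it is a homomorphism of Lie algebras. For a $W$-module $N$ write $N_{\mathbb K}=N\otimes_W\mathbb K$.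

\begin{proposition}\label{prop:ss}
Let $N$ be in $\mathcal F_W(H)$. Every $H$-stable $\mathbb K$-subspace of $N_{\mathbb K}$ has an $H$-stable complement.
\end{proposition}

\begin{proof}
Dividing $N$ by its torsion submodule does not change $N_{\mathbb K}$, so we may assume $N=W^r$. By (P3), the action is a homomorphism $\rho:H\to GL_r(W)$ that is continuous for the $p$-adic topology. Let $\mathcal B=M_r(W)$, choose $c$ with $\rho(H_c)\subset1+p^2\mathcal B$, and define the continuous map
\[
\lambda:p^cL\to p^2\mathcal B,\qquad\lambda(x)=\log\rho(\exp x).
\]
For $a\in\mathbb Z$ we have $\lambda(ax)=\log\bigl(\rho(\exp x)^a\bigr)=a\lambda(x)$, and by continuity this holds for $a\in\mathbb Z_p$. In particular $\rho(\exp(p^nx))=\exp(p^n\lambda(x))$.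

\emph{$\lambda$ is additive.} Let $x,y\in p^cL$ and $n\ge c+2$. By Lemma~\ref{lem:BCH} in $M_2(\mathbb Z_p)$, we have $\exp(p^nx)\exp(p^ny)=\exp(p^nz_n)$ with $z_n\equiv x+y\bmod p^nM_2(\mathbb Z_p)$. The product lies in $H$, so $\operatorname{tr}z_n=0$; and $z_n\in p^{c+2}M_2(\mathbb Z_p)$ since $n\ge c+2$. Thus $z_n\in p^{c+2}\mathfrak{sl}_2(\mathbb Z_p)=p^cL$, and $\lambda(z_n)$ is defined. Apply $\log\circ\rho$ and Lemma~\ref{lem:BCH} in $\mathcal B$:
\[
p^n\lambda(z_n)=\log\bigl(\exp(p^n\lambda(x))\exp(p^n\lambda(y))\bigr)\equiv p^n(\lambda(x)+\lambda(y))\bmod p^{2n}\mathcal B.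
\]
So $\lambda(z_n)\equiv\lambda(x)+\lambda(y)\bmod p^n$. As $n\to\infty$, $z_n\to x+y$, and continuity gives $\lambda(x+y)=\lambda(x)+\lambda(y)$.

\emph{$\lambda$ respects brackets.} With $g=\exp(p^nx)$ and $h=\exp(p^ny)$, Lemma~\ref{lem:BCH} in $M_2(\mathbb Z_p)$ gives $g^{-1}h^{-1}gh=\exp(p^{2n}w_n)$ with $w_n\equiv[x,y]\bmod p^nM_2(\mathbb Z_p)$ and $\operatorname{tr}w_n=0$. Since $[x,y]\in p^{2c+4}\mathfrak{sl}_2(\mathbb Z_p)\subset p^cL$, we have $w_n\in p^cL$ for $n\ge c+2$. Applying $\log\circ\rho$ and Lemma~\ref{lem:BCH} in $\mathcal B$ gives $p^{2n}\lambda(w_n)\equiv p^{2n}[\lambda(x),\lambda(y)]\bmod p^{3n}\mathcal B$. So $\lambda(w_n)\equiv[\lambda(x),\lambda(y)]\bmod p^n$, and in the limit $\lambda([x,y])=[\lambda(x),\lambda(y)]$.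

\emph{Stable subspaces for $H_c$.} The map $\lambda$ is a $\mathbb Z_p$-linear Lie homomorphism, so it extends to a representation of $\mathbb K\otimes_{\mathbb Z_p}p^cL=\mathfrak{sl}_2(\mathbb K)$ on $\mathbb K^r$. By Weyl's theorem, a finite dimensional representation of a semisimple Lie algebra over a field of characteristic $0$ is completely reducible. A subspace of $\mathbb K^r$ is the kernel of a matrix, hence closed. The operator $\lambda(x)$ is a limit of polynomials in $\rho(\exp x)$, and $\rho(\exp x)=\exp\lambda(x)$ is a limit of polynomials in $\lambda(x)$. So a subspace is $\mathfrak{sl}_2(\mathbb K)$-stable if and only if it is $H_c$-stable, and every $H_c$-stable subspace has an $H_c$-stable complement.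

\emph{From $H_c$ to $H$.} Let $N'\subset\mathbb K^r$ be $H$-stable, and let $\pi$ be the projection onto $N'$ along an $H_c$-stable complement. Then $\pi$ commutes with $H_c$, so $g\pi g^{-1}$ depends only on $gH_c$; it has image in $N'$ and is the identity on $N'$, because $N'$ is $H$-stable. The index $[H:H_c]$ is invertible in $\mathbb K$. The average of $g\pi g^{-1}$ over $H/H_c$ is an $H$-equivariant projection onto $N'$, and its kernel is an $H$-stable complement.
\end{proof}

Clearing denominators gives the two integral statements that we need.

\begin{corollary}\label{cor:split}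
\begin{itemize}
\item[(a)] For every injective morphism $i:W\to Y$ in $\mathcal F_W(H)$, with $H$ acting trivially on $W$, there are $a\ge0$ and a morphism $r:Y\to W$ in $\mathcal F_W(H)$ with $r\circ i=p^a$.
\item[(b)] For every $N$ in $\mathcal F_W(H)$, the $W$-module $H^1(H,N)$ is torsion.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Since $i$ is injective, $i(1)$ is not torsion, so it spans a line in $Y_{\mathbb K}$ on which $H$ acts trivially. Projection along an $H$-stable complement is an $H$-equivariant map $r_0:Y_{\mathbb K}\to\mathbb K$ with $r_0(i(1))=1$. The image of $Y$ under $r_0$ is a finitely generated $W$-submodule of $\mathbb K$, so it lies in $p^{-a}W$ for some $a\geq0$. The map $r:Y\to W$ induced by $p^ar_0$ is $W$-linear and equivariant, hence a morphism by (P3).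

(b) A class $e\in H^1(H,N)=\operatorname{Ext}^1_{W[[H]]}(W,N)$ is the class of an extension $0\to N\to N'\xrightarrow{q}W\to0$ in $\mathcal F_W(H)$, and the sequence $N'^H\to W\to H^1(H,N)$, with second map $w\mapsto we$, is exact. So it suffices to find an $H$-fixed element of $N'$ whose image under $q$ is a power of $p$. An $H$-stable complement of $N_{\mathbb K}$ in $N'_{\mathbb K}$ maps isomorphically and equivariantly onto $\mathbb K$, so it contains an $H$-fixed vector $\nu$ with image $1$. For some $c$ there is $\nu'\in N'$ with image $p^c\nu$ in $N'_{\mathbb K}$, and $q(\nu')=p^c$. For $s\in H$ the element $(s-1)\nu'$ maps to $0$ in $N'_{\mathbb K}$, so it lies in the torsion submodule of $N'$, which is killed by some $p^{c'}$ because $N'$ is finitely generated. Then $p^{c'}\nu'$ is $H$-fixed and $q(p^{c'}\nu')=p^{c+c'}$.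
\end{proof}

\begin{remark}\label{rem:Zp}
Both statements depend on the semisimplicity of $\mathfrak{sl}_2$. For the group $\mathbb Z_p$ we have $H^1(\mathbb Z_p,W)=\operatorname{Hom}_{\mathrm{cont}}(\mathbb Z_p,W)\cong W$, so (b) fails. If $t\in\mathbb Z_p$ acts on $Y=Wy_1\oplus Wy_2$ by $y_1\mapsto y_1$, $y_2\mapsto y_2+ty_1$, then every equivariant map $r:Y\to W$ kills $y_1$, so (a) fails for $i(1)=y_1$.
\end{remark}

\section{A class of infinite order in $H^3(H,W)$}\label{sec:A}

In Example~\ref{ex:sl2} the class in degree $3$ came from a complex with terms of dimensions $1,3,3,1$. For $H$ these numbers are the dimensions of $H^i(H,k)$. Their alternating sum is $0$, and this passes to the ranks of the $H^i(H,W)$; the contribution of $H^0$ must then be cancelled in odd degree, and degree $1$ is excluded by Corollary~\ref{cor:split}(b).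

\begin{proposition}\label{prop:H3}
The $W$-module $H^3(H,W)$ is not torsion.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:Hk} and the long exact sequences of $0\to W_{n-1}\to W_n\to k\to0$, the modules $H^i(H,W_n)$ have finite length, vanish for $i>3$, and satisfy
\begin{equation}\label{eq:euler}
\sum_i(-1)^i\operatorname{length}H^i(H,W_n)=n\sum_i(-1)^i\binom3i=0 .
\end{equation}
Write $\mathcal H^i=H^i(H,W)$. The sequence $0\to W\xrightarrow{p^n}W\to W_n\to0$ gives exact sequences
\begin{equation}\label{eq:bock}
0\to\mathcal H^i/p^n\mathcal H^i\to H^i(H,W_n)\to\mathcal H^{i+1}[p^n]\to0,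
\end{equation}
where $[p^n]$ denotes the submodule killed by $p^n$.

We first show that $\mathcal H^i$ is finitely generated. By Lemma~\ref{lem:lim}, $\mathcal H^i=\varprojlim H^i(H,W_n)$, and $p^n$ kills $H^i(H,W_n)$; so $\bigcap_np^n\mathcal H^i=0$, and $\mathcal H^i=0$ for $i>3$. By \eqref{eq:bock} with $n=1$, $\mathcal H^i/p\mathcal H^i$ is finite dimensional. Let $\eta_1,\dots,\eta_s\in\mathcal H^i$ lift a basis. Given $\eta\in\mathcal H^i$, successive approximation yields $w_{j,t}\in W$ with $\eta-\sum_j\bigl(\sum_{t<n}p^tw_{j,t}\bigr)\eta_j\in p^n\mathcal H^i$ for all $n$. Since $W$ is complete, $w_j=\sum_tp^tw_{j,t}$ exists, and $\eta-\sum_jw_j\eta_j\in\bigcap_np^n\mathcal H^i=0$.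

Let $r_i$ be the rank of $\mathcal H^i$. The length of $\mathcal H^i/p^n\mathcal H^i$ is $nr_i$ plus a bounded term, and the length of $\mathcal H^{i+1}[p^n]$ is bounded. By \eqref{eq:bock}, $\operatorname{length}H^i(H,W_n)=nr_i+O(1)$. Dividing \eqref{eq:euler} by $n$ and letting $n\to\infty$, we get $r_0-r_1+r_2-r_3=0$. Now $r_0=1$ because $\mathcal H^0=W$, and $r_1=0$ by Corollary~\ref{cor:split}(b). Hence $r_3=1+r_2\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The finiteness hypothesis holds by Proposition~\ref{prop:Hk}. Suppose that $U(H,k\oplus k[2])$ is represented by a complex that is strictly perfect over $R$. Let $\xi\in H^3(H,W)$. By Proposition~\ref{prop:crit} with $m=2$, there is an injective morphism $i:W\to Y$ in $\mathcal F_W(H)$ with $i_*\xi=0$. With $r$ and $a$ as in Corollary~\ref{cor:split}(a), we get $p^a\xi=r_*i_*\xi=0$. So $H^3(H,W)$ is torsion, which contradicts Proposition~\ref{prop:H3}.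
\end{proof}

\section{Adjacent degrees: an amalgam of two copies of $H$}\label{sec:B}

For $m=1$ we need a class in $H^2(G,W)$ that is not finitely effaceable. The group $H$ offers no candidate by the argument above, which gives only $r_3=1+r_2$, and in the model of Example~\ref{ex:sl2} the group in degree $2$ vanishes. We therefore build a class in degree $2$ by gluing. For an amalgam $G$ of two copies of $H$ along $D\cong\mathbb Z_p$, the connecting map of a Mayer--Vietoris sequence carries the homomorphism $D\to W$, $u\mapsto1$, to a class in $H^2(G,W)$. The sequence is natural in the coefficients, so it describes what it means for the class to die in $H^2(G,Y)$ in terms of derivations of the two factors. These are controlled by Corollary~\ref{cor:split}; complete reducibility for $G$ itself is not needed.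

\subsection{The group $G$}

Let $u$, $D$ and $G$ be as in Theorem~\ref{thm:B}. Since $u\ne1$, the map $a\mapsto\exp(a\log u)$ is an isomorphism $\mathbb Z_p\to D$; so $D$ is the free pro-$p$ group on $u$. The group $G$ is a pro-$p$ group with two continuous homomorphisms $\iota_1,\iota_2:H\to G$ that agree on $D$ and are universal: two continuous homomorphisms from $H$ to a pro-$p$ group $\Pi$ that agree on $D$ come from a unique continuous homomorphism $G\to\Pi$. Taking $\Pi=H$ and both maps the identity, which is possible because $D$ is embedded in the same way on both sides, we get the fold map $G\to H$. It is a left inverse of $\iota_1$ and $\iota_2$, so these are injective. Write $H_{(j)}=\iota_j(H)\cong H$, and view $D$ as a closed subgroup of $G$ contained in both. The $H_{(j)}$ generate $G$ topologically: if $G'$ is the closed subgroup they generate, the universal property gives a map $G\to G'$ whose composite with the inclusion $G'\subset G$ is the identity by uniqueness.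

\subsection{The Mayer--Vietoris sequence}

The universal property concerns homomorphisms, and derivations are homomorphisms into semidirect products. So we start from the functor $\operatorname{Der}$ and derive it. A discrete $G$-module is \emph{$p$-primary} if each element is killed by a power of $p$.

\begin{lemma}\label{lem:der}
Let $N$ be a discrete $p$-primary $G$-module.
\begin{itemize}
\item[(a)] The sequence
\[
0\to\operatorname{Der}(G,N)\to\operatorname{Der}(H_{(1)},N)\oplus\operatorname{Der}(H_{(2)},N)\to\operatorname{Der}(D,N),
\]
in which the last map is $(d_1,d_2)\mapsto d_1|_D-d_2|_D$, is exact.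
\item[(b)] The map $d\mapsto d(u)$ is an isomorphism $\operatorname{Der}(D,N)\to N$.
\end{itemize}
\end{lemma}

\begin{proof}
A finite subset of $N$ generates a finite $G$-submodule $N_1$, since orbits are finite and elements have $p$-power order; $N_1\rtimes G$ is then a pro-$p$ group. For a closed subgroup $\Gamma\le G$, continuous derivations $d:\Gamma\to N_1$ correspond to continuous homomorphisms $\gamma\mapsto(d(\gamma),\gamma)$ from $\Gamma$ to $N_1\rtimes G$ that lift the inclusion $\Gamma\subset G$. A derivation that vanishes on topological generators vanishes, because its zero set is a closed subgroup. This gives the injectivity in (a) and in (b).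

(a) Let $d_1,d_2$ agree on $D$. They take finitely many values; let $N_1$ be the submodule these generate. The corresponding homomorphisms $H_{(j)}\to N_1\rtimes G$ agree on $D$, so they extend to $G\to N_1\rtimes G$. The composite with the projection to $G$ is the identity on $H_{(1)}$ and $H_{(2)}$, hence the identity. The resulting derivation of $G$ restricts to $d_1$ and $d_2$.

(b) Given $\nu\in N$, let $N_1$ be generated by $\nu$. Since $D$ is free pro-$p$ on $u$, there is a homomorphism $D\to N_1\rtimes G$ with $u\mapsto(\nu,u)$, and it lifts the inclusion of $D$.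
\end{proof}

\begin{proposition}\label{prop:MV}
For every discrete $p$-primary $G$-module $N$ there is an exact sequence
\[
0\to\operatorname{Der}(G,N)\to\bigoplus_{j=1}^2\operatorname{Der}(H_{(j)},N)\xrightarrow{\ \beta\ }N\xrightarrow{\ \delta\ }H^2(G,N)\to\bigoplus_{j=1}^2H^2(H_{(j)},N)\to0,
\]
with $\beta(d_1,d_2)=d_1(u)-d_2(u)$, and $H^i(G,N)\cong\bigoplus_jH^i(H_{(j)},N)$ for $i\ge3$. All maps are natural in $N$.
\end{proposition}

\begin{proof}
The category of discrete $p$-primary $G$-modules has enough injectives. Let $I$ be an injective object and $\Gamma\le G$ a closed subgroup. We claim that $H^i(\Gamma,I)=0$ for $i\ge1$. Let $C(G,I)$ be the module of continuous maps $G\to I$ with action $(gf)(x)=f(xg)$. The map $\nu\mapsto(x\mapsto x\nu)$ embeds $I$ in $C(G,I)$ equivariantly, so $I$ is a direct summand. The projection $G\to G/\Gamma$ has a continuous section $\sigma$, and $(t,\gamma)\mapsto\sigma(t)\gamma$ is a homeomorphism $G/\Gamma\times\Gamma\to G$ compatible with right translation by $\Gamma$. So $C(G,I)\cong C(\Gamma,C(G/\Gamma,I))$ is a coinduced $\Gamma$-module and has no cohomology in positive degrees. This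 proves the claim.

In particular every derivation $\Gamma\to I$ is principal, so $0\to I^\Gamma\to I\to\operatorname{Der}(\Gamma,I)\to0$ is exact. A principal derivation of $D$ extends to a principal derivation of $H_{(1)}$, so for $N=I$ the last map in Lemma~\ref{lem:der}(a) is onto.

Now let $N\to I^\bullet$ be an injective resolution. By the claim, $H^i((I^\bullet)^\Gamma)=H^i(\Gamma,N)$. Since $H^i(I^\bullet)=0$ for $i\ge1$, the sequence $0\to(I^\bullet)^\Gamma\to I^\bullet\to\operatorname{Der}(\Gamma,I^\bullet)\to0$ gives $H^i\operatorname{Der}(\Gamma,I^\bullet)\cong H^{i+1}(\Gamma,N)$ for $i\ge1$, and $H^0\operatorname{Der}(\Gamma,I^\bullet)=\operatorname{Der}(\Gamma,N)$ because $\operatorname{Der}(\Gamma,-)$ is left exact. For $\Gamma=D$, Lemma~\ref{lem:der}(b) identifies $\operatorname{Der}(D,I^\bullet)$ with $I^\bullet$, which has cohomology $N$ in degree $0$ only. The proposition is the long exact sequence of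
\[
0\to\operatorname{Der}(G,I^\bullet)\to\bigoplus_j\operatorname{Der}(H_{(j)},I^\bullet)\to\operatorname{Der}(D,I^\bullet)\to0 .
\]
Naturality holds because a map of modules extends to a map of injective resolutions, uniquely up to homotopy.
\end{proof}

If $N$ is a $W$-module with $W$-linear action, multiplication by an element of $W$ is an endomorphism of $N$, so by naturality all maps in Proposition~\ref{prop:MV} are $W$-linear.

\begin{corollary}\label{cor:MV}
The group $G$ satisfies the finiteness hypothesis. For $Y$ in $\mathcal F_W(G)$ there is an exact sequence of $W$-modules, natural in $Y$,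
\begin{equation}\label{eq:MVW}
\operatorname{Der}(H_{(1)},Y)\oplus\operatorname{Der}(H_{(2)},Y)\xrightarrow{\ \beta\ }Y\xrightarrow{\ \delta_Y\ }H^2(G,Y),\qquad\beta(d_1,d_2)=d_1(u)-d_2(u).
\end{equation}
\end{corollary}

\begin{proof}
Let $N$ be a discrete $W[G]$-module of finite length over $W$. By Proposition~\ref{prop:Hk} the $H^i(H_{(j)},N)$ have finite length, and so does $\operatorname{Der}(H_{(j)},N)$, an extension of $H^1(H_{(j)},N)$ by a quotient of $N$. By Proposition~\ref{prop:MV}, $\operatorname{Der}(G,N)$ and the $H^i(G,N)$ with $i\ge2$ have finite length. So do $H^0(G,N)\subset N$ and the quotient $H^1(G,N)$ of $\operatorname{Der}(G,N)$. Taking for $N$ a finite dimensional $k[G]$-module gives the finiteness hypothesis. For $N=Y/p^nY$, the sequences of Proposition~\ref{prop:MV} form an exact sequence of towers of modules of finite length, so the inverse limit is exact by (P5). We have $\varprojlim Y/p^nY=Y$ and $\varprojlim\operatorname{Der}(H_{(j)},Y/p^nY)=\operatorname{Der}(H_{(j)},Y)$, and $\varprojlim H^2(G,Y/p^nY)=H^2(G,Y)$ by Lemma~\ref{lem:lim}.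
\end{proof}

\subsection{The class $\delta_W(1)$}

Take first $Y=W$. Then $\operatorname{Der}(H_{(j)},W)=H^1(H_{(j)},W)$ is the group of continuous homomorphisms $H_{(j)}\to W$, which is torsion-free, and it is torsion by Corollary~\ref{cor:split}(b); so it is zero. By \eqref{eq:MVW}, $\delta_W:W\to H^2(G,W)$ is injective, and $\delta_W(1)$ is a non-torsion class. The proof of the theorem extends this computation from $W$ to every $Y$ in $\mathcal F_W(G)$ containing $W$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The finiteness hypothesis holds by Corollary~\ref{cor:MV}. Suppose that $U(G,k\oplus k[1])$ is represented by a complex that is strictly perfect over $R$. By Proposition~\ref{prop:crit} with $m=1$, there is an injective morphism $i:W\to Y$ in $\mathcal F_W(G)$ with $i_*\delta_W(1)=0$. By naturality of \eqref{eq:MVW}, $\delta_Y(i(1))=0$, and by exactness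
\[
i(1)=d_1(u)-d_2(u)\qquad\text{with }d_j\in\operatorname{Der}(H_{(j)},Y).
\]
The restriction of $Y$ to $H_{(j)}\cong H$ lies in $\mathcal F_W(H_{(j)})$. By Corollary~\ref{cor:split}(b) for both factors, there is $c\ge0$ such that $p^cd_1$ and $p^cd_2$ are principal: $p^cd_j(h)=(h-1)y_j$ for some $y_j\in Y$ and all $h\in H_{(j)}$. The element $u$ lies in both factors, so
\[
p^c\,i(1)=(u-1)(y_1-y_2).
\]
By Corollary~\ref{cor:split}(a) for $H_{(1)}$, there is an $H_{(1)}$-equivariant $W$-linear map $r:Y\to W$ with $r\circ i=p^a$. Since $u\in H_{(1)}$ acts trivially on $W$, the map $r$ kills $(u-1)Y$. Hence $p^{a+c}=r(p^c\,i(1))=0$ in $W$, a contradiction.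
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC}
Frauke M. Bleher and Ted Chinburg, \emph{Finiteness Theorems for Deformations of Complexes}, arXiv:1009.2126 (2010).

\bibitem{Lazard}
Lazard, \emph{Groupes analytiques $p$-adiques}.

\end{thebibliography}
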